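\title{Hereditary properties with infinitely many accumulation points}

\begin{abstract}
The edit distance function of a hereditary property of graphs is the lower envelope of a countable family of functions indexed by colored regularity graphs. A density $p$ is an accumulation point of the property if no finite subfamily computes the envelope near $p$. We construct a hereditary property with infinitely many accumulation points, and properties whose accumulation points accumulate to any prescribed finite depth. The construction uses graphs of maximum degree three and large girth whose spectral radii are placed in a chosen order in the interval $(2\sqrt2,3)$. We also show that the set of accumulation points is closed and nowhere dense for every non-trivial property other than the class of all graphs.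
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The edit distance function}

All graphs are finite and simple. A \emph{hereditary property} $\mathcal H$ is a family of graphs closed under isomorphism and under deleting vertices. For a family $\mathcal F$ of graphs let $\mathrm{Forb}(\mathcal F)$ be the set of graphs that contain no induced copy of a member of $\mathcal F$. Every hereditary property has this form: take for $\mathcal F$ the graphs not in $\mathcal H$. The property $\mathcal H$ is \emph{non-trivial} if it contains graphs of unbounded order, and hence of every order.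

For graphs $G,H$ on a common vertex set $V$ put $\mathrm{dist}(G,H)=|E(G)\triangle E(H)|/\binom{|V|}{2}$, and let $\mathrm{dist}(G,\mathcal H)$ be the minimum of $\mathrm{dist}(G,H)$ over all $H\in\mathcal H$ with $V(H)=V(G)$. The \emph{edit distance function} of $\mathcal H$ is
\[
\mathrm{ed}_{\mathcal H}(p)=\limsup_{n\to\infty}\ \max\Big\{\mathrm{dist}(G,\mathcal H):\ |V(G)|=n,\ |E(G)|=\big\lfloor p\tbinom n2\big\rfloor\Big\},\qquad p\in[0,1].
\]
It is the proportion of pairs that must be changed, in the worst case, to bring a large graph of edge density $p$ into $\mathcal H$. If $\mathcal H$ consists of the edgeless graphs, every edge must be deleted and $\mathrm{ed}_{\mathcal H}(p)=p$. If $\mathcal H$ consists of the edgeless graphs and the complete graphs, one chooses the cheaper of deleting all edges and adding all non-edges, and $\mathrm{ed}_{\mathcal H}(p)=\min\{p,1-p\}$.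

\subsection{Colored regularity graphs}

General editing strategies are described by the following templates. A \emph{colored regularity graph} (CRG) $K$ is a complete graph whose vertices are colored white or black and whose edges are colored white, gray or black. A map $\varphi:V(F)\to V(K)$ gives a color to every pair of distinct vertices $u,v$ of a graph $F$: the color of the vertex $\varphi(u)$ if $\varphi(u)=\varphi(v)$, and the color of the edge $\varphi(u)\varphi(v)$ otherwise. The map is an \emph{embedding} if no edge of $F$ receives the color white and no non-edge of $F$ receives the color black; we write $F\mapsto K$ if an embedding exists. So white forbids edges, black forbids non-edges, and gray allows both. For $\mathcal H=\mathrm{Forb}(\mathcal F)$ let $\mathcal K(\mathcal H)$ be the set of CRGs $K$ such that $F\not\mapsto K$ for all $F\in\mathcal F$. This set does not depend on the choice of $\mathcal F$, because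
\begin{equation}\label{eq:member}
K\in\mathcal K(\mathcal H)\iff\text{every graph $F$ with $F\mapsto K$ lies in $\mathcal H$.}
\end{equation}
Indeed, if $F\mapsto K$ and $F\notin\mathcal H$, then $F$ contains an induced member of $\mathcal F$, and the restricted map embeds that member in $K$. Conversely, no member of $\mathcal F$ lies in $\mathcal H$, so the right-hand side prevents it from embedding in $K$. A \emph{sub-CRG} of $K$ is the restriction of $K$ to a nonempty set of vertices; by \eqref{eq:member}, $\mathcal K(\mathcal H)$ is closed under taking sub-CRGs.

Let $K$ have vertices $v_1,\dots,v_k$, and let $M_K(p)$ be the symmetric $k\times k$ matrix whose $(i,j)$ entry is $p$, $1-p$ or $0$ according as the color of $v_i$ (for $i=j$) or of $v_iv_j$ (for $i\ne j$) is white, black or gray. Put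
\[
g_K(p)=\min\Big\{x^TM_K(p)x:\ x\in\mathbb R^k_{\ge0},\ \textstyle\sum_ix_i=1\Big\}.
\]
The set of vectors over which we minimize is the \emph{simplex} of $K$. To see what $g_K$ measures, let $K\in\mathcal K(\mathcal H)$, let $x$ lie in the simplex and let $G$ have edge density $q$. Send each vertex of $G$ independently to $v_i$ with probability $x_i$, delete the edges that become white and add the non-edges that become black. The result embeds in $K$, so it lies in $\mathcal H$, and the expected proportion of edited pairs is $x^TM_K(q)x$. Hence $\mathrm{ed}_{\mathcal H}(p)\le g_K(p)$. A theorem of Balogh and Martin says that the best of these strategies is optimal: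
\begin{equation}\label{eq:BM}
\mathrm{ed}_{\mathcal H}(p)=\min_{K\in\mathcal K(\mathcal H)}g_K(p)\qquad\text{for every }p\in[0,1],\text{ the minimum being attained.}
\end{equation}
We use \eqref{eq:BM} for non-trivial properties other than the class of all graphs. That class has to be set aside: its edit distance function is $0$, whereas $g_K(p)>0$ for every CRG $K$ and every $p\in(0,1)$, since $M_K(p)$ has nonnegative entries and a positive diagonal.

\subsection{Accumulation points and the results}

The CRG that attains the minimum in \eqref{eq:BM} depends on $p$. A set $\mathcal S\subseteq\mathcal K(\mathcal H)$ \emph{computes} $\mathrm{ed}_{\mathcal H}$ on a set $I\subseteq\mathbb R$ if $\mathrm{ed}_{\mathcal H}(q)=\min_{K\in\mathcal S}g_K(q)$ for all $q\in I\cap[0,1]$. A point $p\in[0,1]$ is an \emph{accumulation point} of $\mathcal H$ if there is no open interval $I\ni p$ on which a finite set $\mathcal S\subseteq\mathcal K(\mathcal H)$ computes $\mathrm{ed}_{\mathcal H}$. We write $A=A(\mathcal H)$ for the set of accumulation points.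

A change of the optimal CRG does not by itself produce such a point: the function $\min\{p,1-p\}$ above is computed on $[0,1]$ by the two CRGs with one vertex, and $A=\emptyset$. In general $A$ is the exact obstruction to a finite description. If a compact set $C\subseteq[0,1]$ avoids $A$, cover it by finitely many intervals on each of which a finite set computes $\mathrm{ed}_{\mathcal H}$; the union of these sets computes $\mathrm{ed}_{\mathcal H}$ on $C$, because $g_K\ge\mathrm{ed}_{\mathcal H}$ for all $K\in\mathcal K(\mathcal H)$. The problem we study is posed by Cox, Martin and McGinnis \cite{CMM}: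
\begin{quote}
\emph{Does every non-trivial hereditary property have only finitely many accumulation points?}
\end{quote}
For the class of all graphs every point of $[0,1]$ is an accumulation point, for the degenerate reason noted after \eqref{eq:BM}, so the question is about the remaining properties. For these, Theorem~\ref{thm:baire} below shows that $A$ is closed and nowhere dense; in fact every interval contains a subinterval on which a single CRG suffices. Accumulation points are thus exceptional, and it is tempting to guess that they are finite in number. The guess is wrong.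

\begin{theorem}\label{thm:main}
There is a non-trivial hereditary property $\mathcal H$, not the class of all graphs, with infinitely many accumulation points in $(1/5,1/2)$; they include a strictly decreasing sequence converging to $1/5$.
\end{theorem}

The construction can be iterated. Put $A^{(0)}=A$ and let $A^{(d+1)}$ be the set of limit points of $A^{(d)}$. Since $A$ is bounded, it is infinite if and only if $A^{(1)}\ne\emptyset$.

\begin{theorem}\label{thm:depth}
For every $m\ge1$ there is a non-trivial hereditary property, not the class of all graphs, with $1/5\in A^{(m-1)}$.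
\end{theorem}

\begin{theorem}\label{thm:baire}
For every non-trivial hereditary property other than the class of all graphs, $A$ is closed and nowhere dense in $[0,1]$.
\end{theorem}

We do not determine whether $A$ must be countable, and we do not treat the case of properties $\mathrm{Forb}(\mathcal F)$ with $\mathcal F$ finite.

Theorem~\ref{thm:baire} is proved in Section~\ref{sec:baire}. Section~\ref{sec:score} turns the comparison of certain CRGs into a comparison of spectral radii, and Section~\ref{sec:idea} shows the mechanism of the construction in its simplest form. Sections~\ref{sec:girth}--\ref{sec:construction} contain the proofs of Theorems~\ref{thm:main} and~\ref{thm:depth}.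

\section{Accumulation points form a closed nowhere dense set}\label{sec:baire}

\begin{proof}[Proof of Theorem~\ref{thm:baire}]
Let $p$ be in the closure of $A$ and let $I\ni p$ be an open interval. Then $I$ contains some $q\in A$, and since $I$ is an open interval containing $q$, no finite set computes $\mathrm{ed}_{\mathcal H}$ on $I$. So $p\in A$, and $A$ is closed.

For fixed $x$ the function $p\mapsto x^TM_K(p)x$ is affine, so $g_K$ is a minimum of affine functions and is concave on $[0,1]$. By \eqref{eq:BM}, $\mathrm{ed}_{\mathcal H}$ is a minimum of concave functions and is concave as well. A real concave function on $[0,1]$ is continuous on $(0,1)$. Let $J\subseteq(0,1)$ be a nonempty open interval. The sets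
\[
E_K=\{p\in J:\ g_K(p)=\mathrm{ed}_{\mathcal H}(p)\},\qquad K\in\mathcal K(\mathcal H),
\]
are closed in $J$. There are countably many of them, since there are countably many CRGs up to isomorphism, and they cover $J$ because the minimum in \eqref{eq:BM} is attained. By the Baire category theorem, an open interval is not a countable union of relatively closed sets with empty interior, so some $E_K$ contains a nonempty open interval $I$. The single CRG $K$ computes $\mathrm{ed}_{\mathcal H}$ on $I$, so $I\cap A=\emptyset$. Thus $A$ contains no open interval, and a closed set with empty interior is nowhere dense.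
\end{proof}

\section{Scores and spectral radii}\label{sec:score}

From now on $0<p<1/2$, and we use the parameter
\[
c=\frac1p-2\in(0,\infty),\qquad p=\frac1{c+2}.
\]
The letters $p$ and $c$ are always linked in this way. The map $p\mapsto c$ is decreasing; $p=1/5$ corresponds to $c=3$, and $p=(\sqrt2-1)/2$ to $c=2\sqrt2$. The \emph{score} of a CRG $K$ is
\[
\Phi_K(c)=\frac{p}{g_K(p)}>0 .
\]
A higher score means a cheaper strategy, and \eqref{eq:BM} reads $p/\mathrm{ed}_{\mathcal H}(p)=\max_{K\in\mathcal K(\mathcal H)}\Phi_K(c)$. The CRG $W$ consisting of one white vertex (``delete all edges'') has $g_W(p)=p$, so its score is $1$ for all $c$. It will be the benchmark for every comparison.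

The score is preferable to $g_K$ because it is additive. Let $K\oplus K'$ be the disjoint union of $K$ and $K'$ with all edges between them gray, and let $rW=W\oplus\dots\oplus W$ with $r$ summands.

\begin{lemma}\label{lem:add}
$\Phi_{K\oplus K'}=\Phi_K+\Phi_{K'}$. In particular $\Phi_{rW}=r$.
\end{lemma}

\begin{proof}
Write $g=g_K(p)$ and $g'=g_{K'}(p)$. A vector in the simplex of $K\oplus K'$ has the form $(\tau y,\tau'y')$ with $y,y'$ in the simplices of $K,K'$ and $\tau,\tau'\ge0$, $\tau+\tau'=1$. The matrix of $K\oplus K'$ is block diagonal, so $g_{K\oplus K'}(p)=\min(\tau^2g+\tau'^2g')$. By the Cauchy--Schwarz inequality $1=(\tau+\tau')^2\le(\tau^2g+\tau'^2g')(1/g+1/g')$, with equality when $\tau g=\tau'g'$. Hence $1/g_{K\oplus K'}(p)=1/g+1/g'$.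
\end{proof}

We regard a nonempty graph $G$ as the CRG on $V(G)$ in which all vertices are black, the edges of $G$ are gray and the non-edges of $G$ are white. A graph $F$ embeds in $G$ exactly when $V(F)$ can be partitioned into cliques, possibly empty, indexed by $V(G)$, such that two different cliques are joined by an edge of $F$ only if their indices are adjacent in $G$. With $A$ the adjacency matrix of $G$, $I$ the identity and $J$ the all-ones matrix, $M_G(p)=pJ+(1-2p)I-pA$. Since $x^TJx=1$ on the simplex and $(1-2p)/p=c$,
\begin{equation}\label{eq:nu}
\frac{g_G(p)}p=1-\nu_G(c),\qquad \nu_G(c)=\max\big\{x^TAx-c|x|^2:\ x\text{ in the simplex of }G\big\},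
\end{equation}
where $|x|$ is the Euclidean norm. Thus $\nu_G(c)<1$ and $\Phi_G(c)=1/(1-\nu_G(c))$. It is convenient to put $\Phi_\emptyset=0$ for the graph with no vertices.

Let $\lambda(G)$ be the largest eigenvalue of $A$ and $\Delta(G)$ the maximum degree; $G$ is \emph{subcubic} if $\Delta(G)\le3$. We recall the standard facts that we use. First, $\lambda(G)=\max_{x\ne0}x^TAx/|x|^2$, and $\lambda(G)\le\Delta(G)$. Replacing the coordinates of a maximizer by their absolute values gives a nonnegative eigenvector for $\lambda(G)$, and if $G$ is connected the Perron--Frobenius theorem gives a positive one, a \emph{Perron vector}. Two consequences follow. If $Ay=\theta y$ with $y>0$, then $\theta=\lambda(G)$: pair $y$ with a nonnegative eigenvector $x$ for $\lambda(G)$ to get $\theta\,x^Ty=\lambda(G)\,x^Ty$ with $x^Ty>0$. If $uv$ is an edge of $G$ and $G-uv$ is connected with Perron vector $f$, then $\lambda(G)\ge\lambda(G-uv)+2f_uf_v/|f|^2>\lambda(G-uv)$.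

\begin{lemma}\label{lem:score}
Let $G$ be a nonempty graph.
\begin{enumerate}
\item[(a)] $\nu_G$ and $\Phi_G$ are continuous and nonincreasing in $c$, and $\Phi_{G}\le\Phi_{G'}$ if $G$ is a subgraph of $G'$.
\item[(b)] $\Phi_G(c)>1\iff\nu_G(c)>0\iff\lambda(G)>c$.
\item[(c)] $\Phi_G(c)\ge1+\nu_G(c)$, and $\Phi_G(c)\le1+2\delta$ if $\nu_G(c)\le\delta$ with $0\le\delta\le1/2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x$ in the simplex $|x|^2\le1$, so $c\mapsto x^TAx-c|x|^2$ is nonincreasing and $1$-Lipschitz; the maximum $\nu_G$ inherits both properties, and $\nu\mapsto1/(1-\nu)$ is continuous and increasing for $\nu<1$. If $G\subseteq G'$, extend $x$ by zeros; additional edges can only increase $x^TAx$.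

(b) The first equivalence is clear from $\Phi_G=1/(1-\nu_G)$. If $x^TAx>c|x|^2$ for some $x$, then $\lambda(G)>c$. Conversely, a nonnegative eigenvector for $\lambda(G)$, scaled to lie in the simplex, gives $\nu_G(c)\ge(\lambda(G)-c)|x|^2$.

(c) We have $(1+\nu)(1-\nu)\le1$, and $(1+2\delta)(1-\delta)=1+\delta(1-2\delta)\ge1$.
\end{proof}

Part (b) drives the whole paper: \emph{a graph beats the white vertex exactly when its spectral radius exceeds $c$}.

\begin{example}\label{ex:K4}
For $G=K_4$ we have $A-cI=J-(c+1)I$, so $\nu_{K_4}(c)=1-(c+1)/4=(3-c)/4$ and $\Phi_{K_4}(c)=4/(c+1)$. In terms of $p$ this is the strategy ``split the vertices into four equal parts and complete each to a clique,'' of cost $(1-p)/4$, which ties with $W$ at $p=1/5$. By Lemma~\ref{lem:score}(b) every $3$-regular graph beats $W$ exactly when $p>1/5$, and no subcubic graph beats $W$ when $p\le1/5$. This is the origin of the number $1/5$ in the theorems.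
\end{example}

\section{The mechanism: one part, then two}\label{sec:idea}

The \emph{girth} of a graph is the length of its shortest cycle, and $\infty$ for a forest. Two facts about subcubic graphs, proved in Section~\ref{sec:girth}, pull in opposite directions. For $c\ge2\sqrt2$ a subcubic forest has score at most $1$, and a subcubic graph of large girth has score at most slightly above $1$ (Lemma~\ref{lem:tree}). Yet a subcubic graph of large girth can have spectral radius just below $3$ (Lemma~\ref{lem:cover}), and then its score does exceed $1$ for most $c\in[2\sqrt2,3)$. Such a graph beats $W$ by a small margin and as a whole, while every small piece of it is a forest and does not.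

\subsection*{One part: a single accumulation point}

Let $P_1,P_2,\dots$ be subcubic graphs such that $P_j$ contains a cycle, has girth at least $j$, and $\lambda(P_j)<3$, $\lambda(P_j)\to3$. Lemma~\ref{lem:cover} applied to $K_4$ supplies them. Let $\mathcal H$ be the set of graphs that embed in some $P_j$. By \eqref{eq:member}, each $P_j$ is in $\mathcal K(\mathcal H)$. So is $W$: a graph that embeds in $W$ is edgeless, with $h$ vertices say, and any injective map into $V(P_h)$ is an embedding, because $P_h$ has at least $h$ vertices and no black edges. The case $m=1$ of Proposition~\ref{prop:reduction} says that nothing else matters when $c\ge2\sqrt2$: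
\begin{equation}\label{eq:m1}
\text{if $K\in\mathcal K(\mathcal H)$ has $k$ vertices, then }\ \Phi_K(c)\le\max\{1,\Phi_{P_1}(c),\dots,\Phi_{P_k}(c)\}.
\end{equation}
The reason is that a large graph modeled on $K$ embeds in some $P_j$, and then $K$ is no better than $W$ or than a subgraph of $P_j$ with at most $k$ vertices. If $j>k$, that subgraph is a forest.

Grant \eqref{eq:m1}. For $c\ge3$ all scores are at most $1$, so $\mathrm{ed}_{\mathcal H}(p)=p$ on $(0,1/5]$. For $c<3$ some $P_j$ has $\lambda(P_j)>c$, so $p/\mathrm{ed}_{\mathcal H}(p)>1$. On the other hand, CRGs in $\mathcal K(\mathcal H)$ with at most $k$ vertices have score at most $1$ as soon as $c\ge\max\{2\sqrt2,\lambda(P_1),\dots,\lambda(P_k)\}$, and this number is less than $3$. So no finite set computes $\mathrm{ed}_{\mathcal H}$ on an interval $(1/5,1/5+\varepsilon)$, and $1/5\in A$. The strict inequality $\lambda(P_j)<3$ is what makes each fixed $P_j$ useless near $c=3$, and the limit $\lambda(P_j)\to3$ is what makes some $P_j$ necessary.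

\subsection*{Why one part is not enough}

One might let the numbers $\lambda(P_j)$ accumulate from below at many points $c_1<c_2<\cdots$. This fails. Suppose $c_1>2\sqrt2$ and $\lambda(P_i)>c_1$ for some $i$. Then $\Phi_{P_i}>1+\eta$ near $c_1$ for some $\eta>0$, while all but finitely many $P_j$ have girth so large that their score is below $1+\eta$ for all $c\ge2\sqrt2$. By \eqref{eq:m1}, finitely many $P_j$ compute $\mathrm{ed}_{\mathcal H}$ near $c_1$. The delicate race between $W$ and the graphs with $\lambda(P_j)\uparrow c_1$ is irrelevant, because $P_i$ beats them all.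

\subsection*{Two parts}

The remedy is to make the strong graph a partner rather than a competitor. Let $\mathcal H$ be the set of graphs that embed in some $P_k\oplus P_{(k,j)}$, where the second summand is available only together with the first. The candidates are now $2W$, $P_k\oplus W$ and $P_k\oplus P_{(k,j)}$, and scores add. Choose $c_k<\lambda(P_k)$, so that $P_k\oplus W$ has score at least $2+\nu_k$ at $c_k$, where $\nu_k=\nu_{P_k}(c_k)>0$. Choose $\lambda(P_{(k,j)})\uparrow c_k$ as $j\to\infty$. Among the candidates with first summand $P_k$, the one-part race takes place in the second summand and accumulates at $c_k$. It remains to make the candidates with another first index lose at $c_k$. Those with index $i<k$ lose if their spectral radii are below $c_k$, for then their score is at most $2$. Those with index $i>k$ must have larger spectral radii, but they lose if their girth is so large that their score is below $2+\nu_k$. Both demands refer only to graphs chosen earlier, so a recursion can meet them. With $m$ parts, indexed by a tree of depth $m$, the same idea gives Theorem~\ref{thm:depth}.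

\section{Subcubic graphs of large girth}\label{sec:girth}

\subsection{Large girth forces a small margin}

A maximizer in \eqref{eq:nu} with positive value satisfies $Ax\ge cx$. Where the graph looks like a tree with two children per vertex, the masses $a_r$ of the spheres around a vertex then satisfy $a_{r+1}\ge ca_r-2a_{r-1}$. The polynomial $z^2-cz+2$ has real roots exactly when $c\ge2\sqrt2$, with double root $\sqrt2$ at $c=2\sqrt2$, so in this range the masses grow geometrically. The total mass is $1$, so no vertex carries much weight, and then the value of the maximum is small.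

\begin{lemma}\label{lem:tree}
Let $G$ be a nonempty subcubic graph and let $c\ge2\sqrt2$.
\begin{enumerate}
\item[(a)] If $G$ is a forest, then $\nu_G(c)\le0$, that is, $\Phi_G(c)\le1$.
\item[(b)] If $R\ge0$ is an integer and $G$ has girth greater than $2R$, then $\nu_G(c)\le2^{-R/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume $\nu=\nu_G(c)>0$. Let $x$ be a maximizer in \eqref{eq:nu} and put $N=A-cI$. For a vertex $u$ the points $x+\tau(e_u-x)$, $0\le\tau\le1$, lie in the simplex, so the derivative of the quadratic form of $N$ along this segment at $\tau=0$, which is $2(Nx)_u-2\nu$, is at most $0$. Since $\sum_ux_u(Nx)_u=\nu$ and $\sum_ux_u=1$, we have $(Nx)_u=\nu>0$ whenever $x_u>0$. Hence $(Ax)_u\ge cx_u$ for all $u$; where $x_u=0$ this holds because $Ax\ge0$.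

Let $\mu=x_v$ be the largest coordinate of $x$, let $S_r$ be the set of vertices at distance $r$ from $v$, and let $a_r=\sum_{u\in S_r}x_u$, so that $a_0=\mu>0$. Suppose $G$ has girth greater than $2R$ and let $0\le r<R$. No edge lies inside $S_r$, since together with shortest paths from $v$ to its ends it would contain a cycle of length at most $2r+1$. Each vertex of $S_{r+1}$ has exactly one neighbor in $S_r$, since two would give a cycle of length at most $2r+2\le2R$. For $r\ge2$ each vertex of $S_{r-1}$ has a neighbor in $S_{r-2}$, hence at most two in $S_r$; and $v$ has at most three neighbors in $S_1$. Summing $cx_u\le(Ax)_u$ over $u\in S_r$ therefore gives, for $r<R$,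
\[
ca_0\le a_1,\qquad ca_1\le a_2+3a_0,\qquad ca_r\le a_{r+1}+2a_{r-1}\quad(r\ge2).
\]
We show $a_{r+1}\ge\sqrt2\,a_r$ for $0\le r<R$ by induction. For $r=0$ use $c\ge\sqrt2$. For $r=1$, $a_0\le a_1/c$ gives $a_2\ge(c-3/c)a_1$, and $c-3/c\ge2\sqrt2-3/(2\sqrt2)=5/(2\sqrt2)>\sqrt2$. For $r\ge2$, $2a_{r-1}\le\sqrt2\,a_r$ gives $a_{r+1}\ge(c-\sqrt2)a_r\ge\sqrt2\,a_r$. Consequently $1\ge a_R\ge2^{R/2}\mu$.

If $G$ is a forest, this holds for every $R$ and contradicts $\mu>0$, which proves (a). In case (b), $\lambda(G)\le3$ gives $\nu\le(3-c)|x|^2\le|x|^2\le\mu\sum_ux_u=\mu\le2^{-R/2}$.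
\end{proof}

\begin{remark}
The hypothesis $c\ge2\sqrt2$ cannot be relaxed in (a). Take the rooted tree of depth $R$ in which every vertex at depth less than $R$ has two children, and give the vertices at depth $r$ the weight $2^{-r/2}$. Then $|x|^2=R+1$ and $x^TAx=2\sum_{r<R}2^{r+1}2^{-r/2}2^{-(r+1)/2}=2\sqrt2\,R$, so the spectral radius is at least $2\sqrt2\,R/(R+1)$. For $c<2\sqrt2$ some subcubic tree therefore beats $W$. All the action of the paper takes place in the window $2\sqrt2<c\le3$.
\end{remark}

\subsection{Large girth with prescribed spectral radius}

We need graphs of arbitrarily large girth whose spectral radius is slightly, but strictly, below that of a given graph $B$. Coverings increase the girth and preserve the spectral radius; deleting an edge from a large cover then lowers the spectral radius by a small positive amount. We delete two edges in succession. The first deletion gives the graph $P$ that enters the property. The second gives a graph $B'$ with $\lambda(B')<\lambda(P)$, whose spectral radius is the next target and to which the lemma can be applied again.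

A \emph{covering} $\pi:\tilde D\to D$ is a map of vertex sets that sends the neighbors of each vertex $y$ bijectively onto the neighbors of $\pi(y)$. Coverings preserve degrees, a composition of coverings is a covering, and so is the restriction to a component of $\tilde D$. For each edge $uv$ of $D$ the edges of $\tilde D$ between $\pi^{-1}(u)$ and $\pi^{-1}(v)$ form a perfect matching. So if $D$ is connected, all fibers have the same size $k$, the number of \emph{sheets}, and $|V(\tilde D)|=k|V(D)|$, $|E(\tilde D)|=k|E(D)|$.

\begin{lemma}\label{lem:cover}
Let $B$ be a connected subcubic graph with $|E(B)|\ge|V(B)|+1$. For every integer $\gamma\ge1$ and every $\varepsilon>0$ there are a connected subcubic graph $P$ and an edge $e$ of $P$ such that $P$ contains a cycle and has girth at least $\gamma$, the graph $B'=P-e$ is connected with $|E(B')|\ge|V(B')|+1$, and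
\[
\lambda(B)-\varepsilon<\lambda(B')<\lambda(P)<\lambda(B).
\]
\end{lemma}

\begin{proof}
\emph{Doubling the girth.} For a graph $D$ with a cycle let $\hat D$ have vertex set $V(D)\times\mathbb Z_2^{E(D)}$, with $(u,\xi)$ adjacent to $(v,\xi+e_{uv})$ for each edge $uv$ of $D$; here $e_{uv}$ is the basis vector of the edge $uv$. The second coordinate records the parity of the number of times each edge has been crossed. (If $D$ is a triangle, one must go around twice to return, and $\hat D$ is a union of $6$-cycles.) The projection $\hat D\to D$ is a covering. A cycle of length $L$ in $\hat D$ projects to a closed walk of length $L$ in $D$. The second coordinate returns to its starting value, so the walk uses every edge an even number of times. The two edges of the cycle at any of its vertices project to distinct edges, so the edges used by the walk form a subgraph of minimum degree at least $2$. Such a subgraph contains a cycle. Thus at least $\mathrm{girth}(D)$ edges are used, each at least twice, and $L\ge2\,\mathrm{girth}(D)$.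

Put $D_0=B$ and let $D_{i+1}$ be a component of $\hat D_i$. Each $D_i$ is a connected cover of $B$, with $k_i$ sheets say, and $|E(D_i)|-|V(D_i)|=k_i(|E(B)|-|V(B)|)\ge k_i$. A forest has fewer edges than vertices, so $D_i$ contains a cycle and the iteration continues. The girth of $D_i$ is at least $3\cdot2^i$ and at most $|V(D_i)|=k_i|V(B)|$, so $k_i\to\infty$. Fix $i$ such that $\tilde B=D_i$ has girth at least $\gamma$ and $k=k_i$ satisfies $k\ge3$ and $4/k<\varepsilon$. Let $\pi:\tilde B\to B$ be the covering.

\emph{Deleting two edges.} Let $f$ be a Perron vector of $B$. Then $\tilde f=f\circ\pi$ is a positive eigenvector of $\tilde B$ with eigenvalue $\lambda(B)$, so $\lambda(\tilde B)=\lambda(B)$. Delete an edge lying on a cycle of $\tilde B$ to obtain $P$. It is connected, and $|E(P)|-|V(P)|\ge k-1\ge2$, so it contains a cycle; its girth is at least that of $\tilde B$. Delete an edge $e$ lying on a cycle of $P$ to obtain $B'$, which is connected with $|E(B')|-|V(B')|\ge k-2\ge1$. Each deletion strictly lowers the spectral radius, so $\lambda(B')<\lambda(P)<\lambda(B)$. Each deletion lowers the value of the adjacency form at $\tilde f$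 by at most $2\max f^2$, and $|\tilde f|^2=k|f|^2\ge k\max f^2$. Hence $\lambda(B')\ge\lambda(B)-4\max f^2/|\tilde f|^2\ge\lambda(B)-4/k>\lambda(B)-\varepsilon$.
\end{proof}

The hypothesis $|E(B)|\ge|V(B)|+1$ makes the excess $|E|-|V|$ grow with the number of sheets, so that it survives two deletions. If $B$ is a cycle the conclusion is false: then $\lambda(B)=2$, while every graph containing a cycle has spectral radius at least $2$.

\section{Properties indexed by a tree}\label{sec:properties}

Fix $m\ge1$ and let $\mathbb N=\{1,2,\dots\}$. For a finite sequence $s$ of positive integers let $|s|$ be its length, $\sigma(s)$ the sum of its entries, $s|l$ its prefix of length $l$, and $(s,j)$ the sequence obtained by appending $j$. The empty sequence $\emptyset$ has $|\emptyset|=\sigma(\emptyset)=0$. Only finitely many sequences have sum at most a given bound. Suppose that for each $s$ with $1\le|s|\le m$ a graph $P_s$ is given such that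
\begin{quote}
(P)\quad $P_s$ is subcubic, contains a cycle, and has girth at least $\sigma(s)$.
\end{quote}
In particular $|V(P_s)|\ge\sigma(s)$. For $|t|\le m$ put
\[
K_t=P_{t|1}\oplus\dots\oplus P_{t||t|}\oplus(m-|t|)W,\qquad
U_t(c)=\Phi_{K_t}(c)=\sum_{l=1}^{|t|}\Phi_{P_{t|l}}(c)+(m-|t|),
\]
where the last equality is Lemma~\ref{lem:add}. So $K_\emptyset=mW$, and for $s\in\mathbb N^m$ the CRG $K_s$ has only black vertices and no black edges; its $l$-th summand $P_{s|l}$ is called \emph{part $l$}. Let $\mathcal H$ be the set of graphs that embed in $K_s$ for some $s\in\mathbb N^m$. It is hereditary, and it is non-trivial because a complete graph embeds in a single black vertex. The aim of this section is to show that for $c\ge2\sqrt2$ the CRGs $K_t$ determine $\mathrm{ed}_{\mathcal H}$.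

\begin{lemma}\label{lem:lower}
$K_t\in\mathcal K(\mathcal H)$ for every $t$ with $|t|\le m$. Hence $p/\mathrm{ed}_{\mathcal H}(p)\ge U_t(c)$.
\end{lemma}

\begin{proof}
We use \eqref{eq:member}. For $|t|=m$ there is nothing to prove. Let $|t|<m$, let $F\mapsto K_t$ and $h=|V(F)|$. Extend $t$ to $s\in\mathbb N^m$ with $s_{|t|+1}\ge h$, so that $|V(P_{s|l})|\ge\sigma(s|l)\ge h$ for $l>|t|$. The vertices of $F$ sent to the $i$-th white vertex of $K_t$ form an independent set; send them injectively into part $|t|+i$ of $K_s$ instead, and leave the other vertices where they are. Pairs inside this independent set receive white or gray, and pairs in different parts receive gray. So $F\mapsto K_s$ and $F\in\mathcal H$.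
\end{proof}

The converse must handle an arbitrary $K\in\mathcal K(\mathcal H)$. The plan is to blow $K$ up to a large graph, embed that graph in some $K_s$, and read off a map from $K$ to $K_s$. Two kinds of edges spoil this. Two black vertices joined by a black edge can be sent to the same vertex of $K_s$, and two white vertices joined by a white edge can be sent to the same part. The next lemma removes such edges. Call $K$ \emph{minimal at $p$} if $g_{K'}(p)>g_K(p)$ for every proper sub-CRG $K'$. Since $g_{K'}\ge g_K$ for every sub-CRG (extend vectors by zeros), a sub-CRG $K'$ of $K$ with the fewest vertices subject to $g_{K'}(p)=g_K(p)$ is minimal at $p$. Call $K$ \emph{reduced} if it has no black edge and no white edge incident to a white vertex. The lemma is due to Marchant and Thomason; we include a proof.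

\begin{lemma}\label{lem:MT}
Let $0<p<1/2$. A CRG that is minimal at $p$ is reduced.
\end{lemma}

\begin{proof}
Let $g=g_K(p)$, $M=M_K(p)$, and let $x$ be a minimizer. All coordinates of $x$ are positive, for otherwise the sub-CRG on the support of $x$ would be proper with value at most $g$. So $x$ can be moved in both directions along $e_u-e_v$, which gives $(Mx)_u=(Mx)_v$ for all $u,v$; the common value is $x^TMx=g$. We claim that
\begin{equation}\label{eq:convex}
d^TMd>0\qquad\text{for all }d\ne0\text{ with }\textstyle\sum_id_i=0 .
\end{equation}
Indeed $d^TMx=0$, so $(x+\tau d)^TM(x+\tau d)=g+\tau^2d^TMd$. The vector $d$ has a negative coordinate; increase $\tau$ from $0$ until a coordinate of $x+\tau d$ vanishes. If $d^TMd\le0$, the support of this point is a proper sub-CRG with value at most $g$, which contradicts minimality.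

With $d=e_u-e_v$, \eqref{eq:convex} gives $M_{uu}+M_{vv}>2M_{uv}$. As $p<1-p$, the left side is at most $2(1-p)$, so $uv$ is not black; this is where $p<1/2$ is used. If $u$ and $v$ are white the left side is $2p$, so $uv$ is not white.

Now let $u$ be white, and suppose the set $Z$ of vertices joined to $u$ by white edges is nonempty. All vertices of $Z$ are black, and all other edges at $u$ are gray. Let $x_Z$ be the vector that agrees with $x$ on $Z$ and vanishes elsewhere, and let $b=\sum_{v\in Z}x_v>0$. Row $u$ of $Mx=g\mathbf 1$ gives $px_u+pb=g$. For $v\in Z$, row $v$ gives $g\ge px_u+(Mx_Z)_v$, so $(Mx_Z)_v\le pb$ and $x_Z^TMx_Z\le pb^2$. For $d=e_u-x_Z/b$, whose coordinates sum to $0$,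
\[
d^TMd=p-\frac2b\,(Mx_Z)_u+\frac{x_Z^TMx_Z}{b^2}\le p-2p+p=0,
\]
which contradicts \eqref{eq:convex}.
\end{proof}

\begin{lemma}\label{lem:upper}
Let $K\in\mathcal K(\mathcal H)$ be reduced, with $k$ vertices. Then $K$ has at most $m$ white vertices, and there is a sequence $t$ with $|t|\le m$ and $\sigma(t)\le k$ such that $\Phi_K(c)\le U_t(c)$ for all $c\ge2\sqrt2$.
\end{lemma}

\begin{proof}
\emph{The test graph.} An embedding in $K_s$ should be forced to respect the gray edges of $K$, even after we pass to large subsets by the pigeonhole principle. So the gray edges are replaced by a bipartite graph in which any two large subsets span many edges and many non-edges. Call a bipartite graph with sides $X,X'$ of size $N$ \emph{mixing} if for all $S\subseteq X$, $S'\subseteq X'$ with $|S|,|S'|\ge N/(4m)$ there are at least $|S||S'|/4$ edges and at least $|S||S'|/4$ non-edges between $S$ and $S'$. Mixing graphs exist for large $N$. Choose each edge independently with probability $1/2$. Hoeffding's inequality states that a binomial variable with parameters $n$ and $1/2$ deviates from $n/2$ by at least $n/4$ with probability at most $2e^{-n/8}$.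 Here $n=|S||S'|\ge N^2/(16m^2)$ and there are at most $4^N$ pairs $(S,S')$, so the random graph fails to be mixing with probability at most $4^N\cdot2e^{-N^2/(128m^2)}$, which tends to $0$.

Let $D$ be the maximum of $|V(P_u)|$ over the finitely many $u$ with $1\le|u|\le m$ and $\sigma(u)\le k$. Fix $N>\max\{16m,\,mD\}$ for which a mixing graph exists. Let $F$ be the graph on disjoint sets $X_z$ of size $N$, $z\in V(K)$, where $X_z$ is independent if $z$ is white and a clique if $z$ is black, and between $X_z$ and $X_{z'}$ there are no edges if $zz'$ is white and a mixing graph if $zz'$ is gray. Sending $X_z$ to $z$ embeds $F$ in $K$, so $F\in\mathcal H$ by \eqref{eq:member}. Fix $s\in\mathbb N^m$ and an embedding $\varphi$ of $F$ in $K_s$.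

\emph{Locating each vertex of $K$.} Let $z$ be black. Distinct vertices of $\varphi(X_z)$ are joined by gray edges, since $X_z$ is a clique and $K_s$ has no black edges. So $\varphi(X_z)$ meets each part in a clique of a subcubic graph, and $|\varphi(X_z)|\le4m$. Some vertex $\psi(z)$ of $K_s$ is therefore the image of a set $Y_z\subseteq X_z$ with $|Y_z|\ge N/(4m)$; let $l(z)$ be the part containing $\psi(z)$. Let $z$ be white. Then $\varphi$ is injective on $X_z$, because all vertices of $K_s$ are black. Some part $l(z)$ contains the image of a set $Y_z\subseteq X_z$ with $|Y_z|\ge N/m$, and so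
\begin{equation}\label{eq:bigpart}
|V(P_{s|l(z)})|\ge N/m>D\qquad\text{for white }z .
\end{equation}

\emph{Claim 1: if $z\ne z'$ are black, then $\psi(z)\ne\psi(z')$, and if $zz'$ is gray then $\psi(z)\psi(z')$ is gray.} The edge $zz'$ is white or gray, so there is a non-edge between $Y_z$ and $Y_{z'}$. It may not receive black, so $\psi(z)\ne\psi(z')$. If $zz'$ is gray there is also an edge between $Y_z$ and $Y_{z'}$, so $\psi(z)\psi(z')$ is not white.

\emph{Claim 2: if $z$ is white and $z'\ne z$, then $l(z')\ne l(z)$.} Since $K$ is reduced, $zz'$ is gray, so there are at least $|Y_z||Y_{z'}|/4\ge\frac N{4m}|Y_{z'}|>4|Y_{z'}|$ edges between $Y_z$ and $Y_{z'}$. Suppose $l(z')=l(z)=l$ and let $y\in Y_{z'}$. A neighbor of $y$ in $Y_z$ is sent to $\varphi(y)$ or to a vertex of part $l$ joined to $\varphi(y)$ by a gray edge, that is, into the closed neighborhood of $\varphi(y)$ in $P_{s|l}$, which has at most $4$ vertices. As $\varphi$ is injective on $Y_z$, the vertex $y$ has at most $4$ neighbors in $Y_z$. This gives at most $4|Y_{z'}|$ edges, a contradiction.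

\emph{Comparison.} Let $r$ be the number of white vertices of $K$ and $Q=\{l(z):z\text{ white}\}$. By Claim 2, $|Q|=r$, so $r\le m$, and no $\psi(z)$ lies in a part with index in $Q$: each white vertex occupies a whole part. For $l\notin Q$ let $G_l$ be the subgraph of $P_{s|l}$ induced on the vertices $\psi(z)$ in part $l$, and let $K^+=rW\oplus\bigoplus_{l\notin Q}G_l$, empty summands being omitted. By Claim 1, $\psi$ together with any bijection between the white vertices identifies $V(K)$ with $V(K^+)$, preserving vertex colors. Edges at white vertices are gray in both CRGs. Between black vertices, gray edges of $K$ go to gray edges, and white edges go to white or gray edges. Hence $M_K(p)\ge M_{K^+}(p)$ entrywise, so $g_K(p)\ge g_{K^+}(p)$, and by Lemma~\ref{lem:add}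
\begin{equation}\label{eq:compare}
\Phi_K(c)\le r+\sum_{l\notin Q}\Phi_{G_l}(c).
\end{equation}

\emph{Truncation.} Let $a\in\{0,\dots,m\}$ be maximal with $\sigma(s|a)\le k$, and let $t=s|a$. For $l\le a$ we have $|V(P_{s|l})|\le D$, so $l\notin Q$ by \eqref{eq:bigpart}, and $\Phi_{G_l}\le\Phi_{P_{t|l}}$ by Lemma~\ref{lem:score}(a). For $l>a$ the girth of $P_{s|l}$ is at least $\sigma(s|l)>k\ge|V(G_l)|$, so $G_l$ is empty or a forest, and $\Phi_{G_l}(c)\le1$ for $c\ge2\sqrt2$ by Lemma~\ref{lem:tree}(a). There are $m-a-r$ indices $l>a$ outside $Q$, so \eqref{eq:compare} gives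
\[
\Phi_K(c)\le r+\sum_{l=1}^a\Phi_{P_{t|l}}(c)+(m-a-r)=U_t(c).
\]
The sequence $t$ was chosen without reference to $c$.
\end{proof}

\begin{proposition}\label{prop:reduction}
The property $\mathcal H$ is not the class of all graphs. If $K\in\mathcal K(\mathcal H)$ has at most $k$ vertices and $c\ge2\sqrt2$, then
\[
\Phi_K(c)\le\max\{U_t(c):\ |t|\le m,\ \sigma(t)\le k\}.
\]
Consequently $p/\mathrm{ed}_{\mathcal H}(p)=\max_{|t|\le m}U_t(c)$ for $c\ge2\sqrt2$.
\end{proposition}

\begin{proof}
The CRG $(m+1)W$ is reduced and has more than $m$ white vertices, so it is not in $\mathcal K(\mathcal H)$ by Lemma~\ref{lem:upper}; by \eqref{eq:member} some graph is not in $\mathcal H$. Given $K$ and $c$, let $K'$ be a sub-CRG of $K$ that is minimal at $p$ with $g_{K'}(p)=g_K(p)$. It lies in $\mathcal K(\mathcal H)$, has at most $k$ vertices and is reduced by Lemma~\ref{lem:MT}, so Lemma~\ref{lem:upper} bounds $\Phi_K(c)=\Phi_{K'}(c)$. The last statement follows from \eqref{eq:BM} and Lemma~\ref{lem:lower}.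
\end{proof}

\section{Placing the spectral radii}\label{sec:construction}

\subsection{A criterion for accumulation}

The following criterion is the one-part argument of Section~\ref{sec:idea}, run in the last part. Condition ($\alpha$) sets up the race between $W$ and the graphs $P_{(t,j)}$, and condition ($\beta$) says that this race decides $\mathrm{ed}_{\mathcal H}$.

\begin{proposition}\label{prop:criterion}
Let $t\in\mathbb N^{m-1}$ and $c_t\in(2\sqrt2,3]$ be such that
\begin{enumerate}
\item[($\alpha$)] $\lambda(P_{(t,j)})<c_t$ for all $j$, and $\lambda(P_{(t,j)})\to c_t$ as $j\to\infty$;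
\item[($\beta$)] $U_{t'}(c_t)<U_t(c_t)$ for every $t'$ with $|t'|\le m$ that is neither $t$ nor of the form $(t,j)$.
\end{enumerate}
Then $p_t=1/(c_t+2)$ is an accumulation point of $\mathcal H$.
\end{proposition}

\begin{proof}
Since $|t|=m-1$, we have $U_{(t,j)}-U_t=\Phi_{P_{(t,j)}}-1$. For $0<c<c_t$, condition ($\alpha$) gives a $j$ with $\lambda(P_{(t,j)})>c$, so by Lemmas~\ref{lem:lower} and~\ref{lem:score}(b)
\begin{equation}\label{eq:strict}
\frac p{\mathrm{ed}_{\mathcal H}(p)}\ge U_{(t,j)}(c)>U_t(c).
\end{equation}
Suppose a finite set $\mathcal S\subseteq\mathcal K(\mathcal H)$ computes $\mathrm{ed}_{\mathcal H}$ on an open interval $I\ni p_t$. Let $k$ be the largest number of vertices of a member of $\mathcal S$, and let $\mathcal T$ be the finite set of sequences $t'$ with $|t'|\le m$ and $\sigma(t')\le k$. For each $t'\in\mathcal T$ we have $U_{t'}(c)\le U_t(c)$ for all $c<c_t$ close enough to $c_t$. This is trivial if $t'=t$. If $t'=(t,j)$, it holds for $c\ge\lambda(P_{(t,j)})$ by Lemma~\ref{lem:score}(b), and $\lambda(P_{(t,j)})<c_t$. Otherwise it follows from ($\beta$) and the continuity of $U_{t'}$ and $U_t$. As $\mathcal T$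 is finite, there is $c\in(2\sqrt2,c_t)$ with $p\in I$ and $U_{t'}(c)\le U_t(c)$ for all $t'\in\mathcal T$. By Proposition~\ref{prop:reduction},
\[
\frac p{\mathrm{ed}_{\mathcal H}(p)}=\max_{K\in\mathcal S}\Phi_K(c)\le\max_{t'\in\mathcal T}U_{t'}(c)\le U_t(c),
\]
which contradicts \eqref{eq:strict}.
\end{proof}

\subsection{The recursive construction}

To each sequence $s$ with $|s|\le m$ we attach a window $(a_s,c_s)\subseteq(2\sqrt2,3)$, inside which the spectral radii of all graphs below $s$ in the tree will lie, and a graph $B_s$ satisfying the hypotheses of Lemma~\ref{lem:cover} with $\lambda(B_s)=c_s$. To each nonempty $s$ we also attach $P_s$, with $\lambda_s=\lambda(P_s)>c_s$, and its margin $\nu_s=\nu_{P_s}(c_s)\in(0,1)$.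

Start with $B_\emptyset=K_4$, which is connected and $3$-regular with $6\ge4+1$ edges, $c_\emptyset=3$ and $a_\emptyset=2\sqrt2$. Proceed by recursion on $\sigma(v)$ over sequences $v=(s,j)$ with $1\le|v|\le m$. The data for $s$, for $(s,j-1)$ if $j\ge2$, and for all $u$ with $\sigma(u)<\sigma(v)$ are already defined. Put
\[
a_v=\begin{cases}a_s,&j=1,\\ \lambda_{(s,j-1)},&j\ge2,\end{cases}
\qquad
\delta_v=\min\Big(\Big\{\frac13\Big\}\cup\Big\{\frac{\nu_u}{3m}:\ 1\le|u|\le m,\ \sigma(u)<\sigma(v)\Big\}\Big).
\]
The number $\delta_v$ is a minimum of finitely many positive numbers. Also $a_v<c_s$: for $j=1$ because $a_s<c_s$, and for $j\ge2$ by \eqref{eq:C1} below for $(s,j-1)$. Choose an integer $R$ with $2^{-R/2}\le\delta_v$. Lemma~\ref{lem:cover}, applied to $B_s$ with $\gamma=\max\{\sigma(v),2R+1\}$ and $\varepsilon=c_s-\max\{a_v,c_s-1/j\}>0$, gives $P_v$ and $B_v=P_v-e$ such that, with $c_v=\lambda(B_v)$,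
\begin{equation}\label{eq:C1}
\max\{a_v,\ c_s-1/j\}<c_v<\lambda_v<c_s .
\end{equation}
Then $a_v<c_v$, the graph $B_v$ again satisfies the hypotheses of Lemma~\ref{lem:cover}, and $\nu_v>0$ by Lemma~\ref{lem:score}(b). Condition (P) holds. By Lemmas~\ref{lem:tree}(b) and~\ref{lem:score}(c),
\begin{equation}\label{eq:C2}
\Phi_{P_v}(c)\le1+2\delta_v\qquad\text{for all }c\ge2\sqrt2 .
\end{equation}

For $|s|<m$, \eqref{eq:C1} and the definition of $a_v$ give
\begin{equation}\label{eq:order}
a_s=a_{(s,1)}<c_{(s,1)}<\lambda_{(s,1)}=a_{(s,2)}<c_{(s,2)}<\lambda_{(s,2)}=a_{(s,3)}<\cdots<c_s,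
\end{equation}
and both $c_{(s,j)}$ and $\lambda_{(s,j)}$ tend to $c_s$. So the windows of the children of $s$ are disjoint, lie in the window of $s$ and move up to its right end. Induction along a branch shows that if $s$ is a prefix of $v$, then
\begin{equation}\label{eq:nested}
a_s\le a_v<c_v\le c_s,\qquad\text{and}\qquad\lambda_v\le\lambda_s\ \text{ if }s\ne\emptyset;
\end{equation}
for the second statement, a child $v$ of $s\neq\emptyset$ has $\lambda_v<c_s<\lambda_s$. In particular $c_v\in(2\sqrt2,3)$ for $v\ne\emptyset$. For $m=2$ the order of the spectral radii is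
\[
2\sqrt2<\lambda_{(1,1)}<\lambda_{(1,2)}<\cdots\uparrow c_{(1)}<\lambda_{(1)}<\lambda_{(2,1)}<\lambda_{(2,2)}<\cdots\uparrow c_{(2)}<\lambda_{(2)}<\cdots\uparrow3 .
\]
Let $\mathcal H_m$ be the property defined by these graphs as in Section~\ref{sec:properties}, and put $p_s=1/(c_s+2)$.

\begin{lemma}\label{lem:verify}
For every $t\in\mathbb N^{m-1}$ the point $p_t$ is an accumulation point of $\mathcal H_m$.
\end{lemma}

\begin{proof}
We check the hypotheses of Proposition~\ref{prop:criterion}. We have $c_t\in(2\sqrt2,3]$, and ($\alpha$) is part of \eqref{eq:order}. For ($\beta$), first note that for $1\le l\le m-1$ we have $c_t\le c_{t|l}$ by \eqref{eq:nested}, so Lemma~\ref{lem:score}(a),(c) gives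
\begin{equation}\label{eq:margin}
\Phi_{P_{t|l}}(c_t)\ge\Phi_{P_{t|l}}(c_{t|l})\ge1+\nu_{t|l}>1 .
\end{equation}
Let $t'$ have length at most $m$ and be neither $t$ nor of the form $(t,j)$. Then $t$ is not a prefix of $t'$. (If $m=1$, no such $t'$ exists.) If $t'$ is a proper prefix of $t$, then $U_t(c_t)-U_{t'}(c_t)=\sum_{l=|t'|+1}^{m-1}\big(\Phi_{P_{t|l}}(c_t)-1\big)>0$ by \eqref{eq:margin}.

Otherwise neither sequence is a prefix of the other. Let $u$ be their longest common prefix and $b=|u|$, so that $t|(b+1)=(u,i)$ and $t'|(b+1)=(u,i')$ with $i\ne i'$. Let $\Sigma=\sum_{l\le b}\Phi_{P_{u|l}}(c_t)$ be the common part of the two scores. By \eqref{eq:margin},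
\[
U_t(c_t)-\Sigma=\sum_{l=b+1}^{m-1}\Phi_{P_{t|l}}(c_t)+1\ \ge\ (m-b)+\nu_{(u,i)} .
\]
It suffices to show that $U_{t'}(c_t)-\Sigma=\sum_{l=b+1}^{|t'|}\Phi_{P_{t'|l}}(c_t)+(m-|t'|)$ is at most $(m-b)+\frac23\nu_{(u,i)}$. Let $b<l\le|t'|$.

\emph{Earlier branches, $i'<i$: the spectral radius is too small.} The sequence $(u,i')$ is a prefix of $t'|l$ and $(u,i)$ is a prefix of $t$, so \eqref{eq:nested} and \eqref{eq:order} give
\[
\lambda_{t'|l}\le\lambda_{(u,i')}\le\lambda_{(u,i-1)}=a_{(u,i)}\le a_t<c_t .
\]
Hence $\Phi_{P_{t'|l}}(c_t)\le1$ by Lemma~\ref{lem:score}(b), and $U_{t'}(c_t)-\Sigma\le m-b$.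

\emph{Later branches, $i'>i$: the girth is too large.} Here $\sigma((u,i))<\sigma((u,i'))\le\sigma(t'|l)$, so $\delta_{t'|l}\le\nu_{(u,i)}/(3m)$, and \eqref{eq:C2} gives $\Phi_{P_{t'|l}}(c_t)\le1+\frac2{3m}\nu_{(u,i)}$. There are at most $m$ such terms, so $U_{t'}(c_t)-\Sigma\le(m-b)+\frac23\nu_{(u,i)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\mathcal H=\mathcal H_2$, which is non-trivial and, by Proposition~\ref{prop:reduction}, not the class of all graphs. By Lemma~\ref{lem:verify}, $p_{(j)}\in A$ for all $j\in\mathbb N$. By \eqref{eq:order} with $s=\emptyset$, the numbers $c_{(j)}$ lie in $(2\sqrt2,3)$ and increase strictly to $3$. So the points $p_{(j)}=1/(c_{(j)}+2)$ lie in $(1/5,1/2)$ and decrease strictly to $1/5$.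
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:depth}]
Take $\mathcal H=\mathcal H_m$, which again is non-trivial and not the class of all graphs. We show by downward induction on $|s|$ that $p_s\in A^{(m-1-|s|)}$ whenever $|s|\le m-1$. For $|s|=m-1$ this is Lemma~\ref{lem:verify}. Let $|s|\le m-2$. By induction $p_{(s,j)}\in A^{(m-2-|s|)}$ for all $j$, and by \eqref{eq:order} these points differ from $p_s$ and converge to it. So $p_s$ is a limit point of $A^{(m-2-|s|)}$, that is, $p_s\in A^{(m-1-|s|)}$. For $s=\emptyset$ we have $p_\emptyset=1/5$, and $1/5\in A^{(m-1)}$.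
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMM}
Christopher Cox, Ryan R. Martin, Daniel McGinnis,
\emph{Accumulation points of the edit distance function},
arXiv:2107.06706 (2021).

\end{thebibliography}
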